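# Squaring the disc by translations with Boolean combinations of open sets

## 1. Strips that shrink to a line they avoid

Write $\mathbb T=\mathbb R/\mathbb Z$ and represent its points in $[0,1)$. An *arc* is a half-open arc $[u,v)$ of $\mathbb T$, possibly empty or all of $\mathbb T$. For $n\ge 1$ put
$$D_n=[\,2^{-(n+1)/8},\,2^{-n/8}).$$
Three properties of these arcs will be used.

* (D1) They are pairwise disjoint.
* (D2) None of them contains $0$.
* (D3) Every $y\ne0$ in $\mathbb T$ has a neighborhood that meets only finitely many $D_n$. Indeed $D_n\subseteq(0,2^{-n/8})$, so all but finitely many $D_n$ lie in a given neighborhood of $0$.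

The construction on which everything turns is a sum over the strips $\mathbb T\times D_n$. Take functions $f_n:\mathbb T^2\to\mathbb Z$ with $|f_n|\le 36$ such that $f_n(x,y)\neq0$ only if $y\in D_n\cup D_{n+1}$, and put $h=\sum_n f_n$. If $y\in D_k$, then only $n=k$ and $n=k-1$ can contribute at $(x,y)$. So the sum has at most two nonzero terms at each point, and $|h|\le72$. Near a point $(x,y)$ with $y\ne0$, (D3) says that $h$ is a sum of finitely many $f_n$. On the line $\mathbb T\times\{0\}$, (D2) says that $h=0$.

So if each $f_n$ has simple level sets, then $h$ is simple near every point off one line, and on that line it is constant. The next definition turns this into a statement about level sets.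

**Definition (derivatives).** Let $Z$ be a topological space, $S$ a finite set and $f:Z\to S$. Put $Z_0=Z$ and
$$Z_{i+1}=\{z\in Z_i:\ f|_{Z_i}\text{ is not locally constant at }z\}.$$
The set where $f|_{Z_i}$ is locally constant is open in $Z_i$, so the $Z_i$ are closed and decreasing.

*Example.* Let $Z=\mathbb T$, $E=\bigcup_{k\ge1}[2^{-2k-1},2^{-2k})$ and $f=1_E$. Then $f$ jumps exactly at the points $2^{-j}$, $j\ge2$, and these accumulate at $0$, so $Z_1=\{0\}\cup\{2^{-j}:j\ge2\}$. Every point of $Z_1$ except $0$ is isolated in $Z_1$. The value $f(2^{-j})$ is $1$ for odd $j$ and $0$ for even $j$, so $f|_{Z_1}$ is not locally constant at $0$. Hence $Z_2=\{0\}$ and $Z_3=\emptyset$.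

Recall that a set is *locally closed* if it is the intersection of an open and a closed set, equivalently if it is open in some closed set.

**Lemma 1.1.** If $Z_r=\emptyset$, then each $f^{-1}(s)$ is the disjoint union of the $r$ locally closed sets $f^{-1}(s)\cap(Z_i\setminus Z_{i+1})$, $0\le i<r$. In particular it is a Boolean combination of open sets.

*Proof.* The sets $Z_i\setminus Z_{i+1}$, $i<r$, partition $Z$. Let $z\in f^{-1}(s)\cap(Z_i\setminus Z_{i+1})$. The set $Z_i\setminus Z_{i+1}$ is open in $Z_i$, and $f|_{Z_i}$ equals $s$ near $z$. So $f^{-1}(s)\cap (Z_i\setminus Z_{i+1})$ contains a neighborhood of $z$ in $Z_i$. Thus it is open in the closed set $Z_i$. $\square$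

In the example, $E$ is a union of infinitely many half-open intervals, and the lemma writes it with three locally closed sets.

**Lemma 1.2.** Let $W\subseteq Z$ be open and let $W=W_0\supseteq W_1\supseteq\cdots\supseteq W_r=\emptyset$ be relatively closed in $W$, with $f$ locally constant on each subspace $W_i\setminus W_{i+1}$. Then $Z_i\cap W\subseteq W_i$ for all $i\le r$; in particular $Z_r\cap W=\emptyset$.

*Proof.* Induction on $i$; the case $i=0$ is clear. Let $z\in Z_i\cap W\subseteq W_i$ and suppose $z\notin W_{i+1}$. Since $W_i\setminus W_{i+1}$ is open in $W_i$ and $f$ is locally constant on it, $f$ is constant on $W_i$ near $z$. As $W$ is open, $Z_i$ is contained in $W_i$ near $z$, so $f$ is constant on $Z_i$ near $z$. Hence $z\notin Z_{i+1}$. $\square$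

**Lemma 1.3.** If $Z_r\subseteq \ell$ and $f$ is constant on $\ell$, then $Z_{r+1}=\emptyset$.

*Proof.* $f|_{Z_r}$ is constant. $\square$

Apply this to $h$. If the $f_n$ are so simple that the third derivative is empty near each point off $\mathbb T\times\{0\}$, then $Z_3\subseteq\mathbb T\times\{0\}$, where $h=0$. So $Z_4=\emptyset$, and the level sets of $h$ are Boolean combinations of open sets. Infinitely many terms cost one extra derivative.

Having only one nonzero term at each point would not suffice. Let $\theta$ be irrational and $f_n=1_{\{y=n\theta\}}$, $n\ge1$. At each point at most one term is nonzero, and each level set is closed or open. But $\{\sum_n f_n=1\}=\{(x,n\theta):n\ge1\}$ is dense with dense complement, so its boundary is everything. This is not a Boolean combination of open sets: the boundary of such a combination lies in the union of the boundaries of finitely many open sets, which is nowhere dense. What saves $h$ is local finiteness off one line together with vanishing on that line.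

## 2. What the strips are for: disc and square

**Definition (equidecomposability).** Sets $A,B\subseteq\mathbb R^2$ are *equidecomposable by translations* if there are $n\in\mathbb N$, vectors $x_1,\dots,x_n\in\mathbb R^2$ and a partition $A_1,\dots,A_n$ of $A$ such that $A_1+x_1,\dots,A_n+x_n$ is a partition of $B$.

These are exact partitions: boundary points count. By Laczkovich, a closed disc and a closed square of the same area are equidecomposable by translations, and it is known that the pieces can be taken to be $\mathbf\Delta^0_2$, that is, simultaneously $F_\sigma$ and $G_\delta$. A *Boolean combination of open sets* is a set obtained from finitely many open sets by finitely many unions, intersections and complements. Every such set is $\mathbf\Delta^0_2$, since open sets of the plane are $F_\sigma$ and $G_\delta$, and the sets that are both form a Boolean algebra. The question, from Spencer Unger, Narmada Varadarajan and Felix Weilacher, "$G_\delta$ Circle Squaring", arXiv:2601.19039 (2026), is whether the pieces for disc and square can be Boolean combinations of open sets. The answer is yes.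

**Definition (tame).** A planar set is *tame* if it is a finite Boolean combination of closed discs (of positive radius) and closed half-planes.

A closed square is tame, as an intersection of four closed half-planes. So is $[0,1)^2$, because $[0,1)\times\mathbb R=\{x\ge0\}\setminus\{x\ge1\}$. No claim is made about sets that are not tame.

**Theorem 1.** Let $A,B\subseteq\mathbb R^2$ be bounded tame sets of equal positive area (for example a closed disc and a closed square). Then $A,B$ are equidecomposable by translations with pieces that are Boolean combinations of open sets.

**Theorem 2.** In Theorem 1 the pieces can be chosen so that each is a disjoint union of at most six locally closed sets and the boundary of each piece is contained in a countable union of line segments and circular arcs. In particular the boundaries are Lebesgue null and have $\sigma$-finite length.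

**Theorem 3.** A closed disc and a closed square are not equidecomposable by translations with Lebesgue measurable pieces all of finite perimeter. In particular the pieces cannot all have boundaries of finite $\mathcal H^1$-measure.

Here is how the strips enter. We put $A,B$ in the torus $\mathbb T^2$ and use only translations by $(i\theta,j\theta)$ with $i,j$ bounded integers. Each orbit of these translations is a copy of the grid $\mathbb Z^2$. A bijection $A\to B$ moving points a bounded distance in the grid will come from a bounded integer flow along grid edges that carries $A$ to $B$. The flow will be an infinite sum of locally defined flows $g_n$, one for each scale $2^n$. The horizontal part of $g_n$ will live on the rows with $y\in D_n\cup D_{n+1}$, and the vertical part on the columns with $x\in D_n\cup D_{n+1}$. So both parts are sums of the kind studied in Section 1.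

## 3. Two computations on a line

**A closed interval against a half-open one.** Take $[0,1]$ and $[0,1)$ in $\mathbb R$, with the simplest pieces: finite unions of bounded intervals, single points allowed. For such a set $E$ put
$$\chi(E)=\sum_{x\in\mathbb R}\Bigl(1_E(x)-\lim_{t\downarrow x}1_E(t)\Bigr).$$
Only endpoints contribute, so the sum is finite. It is linear in $1_E$, hence additive over partitions, and it is translation invariant. For $[0,1]$ the point $0$ contributes $1-1=0$ and the point $1$ contributes $1-0=1$, so $\chi([0,1])=1$. For $[0,1)$ both contribute $0$, so $\chi([0,1))=0$. Hence $[0,1]$ and $[0,1)$ are not equidecomposable with such pieces: even one extra endpoint obstructs pieces that are too simple. In the plane $[0,1]^2$ and $[0,1)^2$ are both tame, and Theorem 1 applies to them; its pieces are allowed to be more complicated.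

**From a flow to a bijection.** On the grid $\mathbb Z$ take $A=\{0,1,2,5\}$ and $B=\{1,4,5,6\}$. Let $g(z)$ be the amount sent along the edge $z\to z+1$. We want net outflow $g(z)-g(z-1)=1_A(z)-1_B(z)$. Starting from $0$ on the left, this gives
$$g(0)=1,\quad g(1)=1,\quad g(2)=2,\quad g(3)=2,\quad g(4)=1,\quad g(5)=1,\quad g(6)=0.$$
Cut $\mathbb Z$ into cells of length $4$, with $R_0=\{0,1,2,3\}$ and $R_1=\{4,5,6,7\}$. The only flow between these two cells is $g(3)=2$, and nothing enters or leaves their union. So assign the first two points $0,1$ of $A\cap R_0$ to $R_1$ and keep $2$ in $R_0$. Reserve the first two points $4,5$ of $B\cap R_1$ for $R_0$ and leave $6$ for $R_1$. Matching in order gives $0\mapsto4$, $1\mapsto5$, $2\mapsto1$, $5\mapsto6$, a bijection $A\to B$. This works as soon as each cell contains at least as many points of $A$, and of $B$, as the flow moves across its boundary. Section 8 does the same in two dimensions.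

## 4. Boundaries of finite length are impossible

We prove Theorem 3 first. It is independent of the rest, and it tells us what the construction must avoid.

Recall that a measurable bounded set $E\subseteq\mathbb R^2$ has *finite perimeter* if its distributional gradient $D1_E$ is a finite $\mathbb R^2$-valued measure. Equivalently, $\bigl|\int_E\operatorname{div}\varphi\bigr|\le c\,\|\varphi\|_\infty$ for all $\varphi\in C^1_c(\mathbb R^2,\mathbb R^2)$ and some $c$. De Giorgi's theorem says that the total variation $|D1_E|$ is then $\mathcal H^1$ restricted to the reduced boundary of $E$. So $|D1_E|$ has no atoms. For a disc with boundary circle $S$ and outer normal $\nu$, the divergence theorem gives that $D1_E$ is $-\nu$ times $\mathcal H^1$ restricted to $S$; for a square it is likewise concentrated on the sides.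

**Step 1: an invariant that sees translates of one circle.** The purpose is to find a quantity that survives cutting and translating. Suppose $A=\bigsqcup_iA_i$ is a closed disc and $B=\bigsqcup_i(A_i+x_i)$ a closed square, with finitely many pieces, all measurable of finite perimeter. Let $\mu_i=D1_{A_i}$, and let $\tau_x$ be translation by $x$. Differentiating $1_A=\sum_i1_{A_i}$ and $1_B=\sum_i1_{A_i+x_i}$ gives
$$\sum_i\mu_i=D1_A,\qquad \sum_i(\tau_{x_i})_*\mu_i=D1_B.$$
Let $\Lambda$ be the countable group generated by the $x_i$ and $S=\partial A$. For $\lambda\ne\lambda'$ the circles $S+\lambda$ and $S+\lambda'$ are distinct and meet in at most two points. So for a finite atomless $\mathbb R^2$-valued measure $\mu$ the countably many circles $S+\lambda$ overlap only in a $|\mu|$-null set, and $\sum_{\lambda\in\Lambda}|\mu|(S+\lambda)\le|\mu|(\mathbb R^2)<\infty$. Hence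
$$P(\mu)(E)=\sum_{\lambda\in\Lambda}\mu(E+\lambda)\qquad(E\subseteq S\text{ Borel})$$
converges absolutely and is additive in $\mu$. For $x\in\Lambda$ we have $((\tau_x)_*\mu)(E+\lambda)=\mu(E+\lambda-x)$, and reindexing gives $P((\tau_x)_*\mu)=P(\mu)$. Therefore
$$P(D1_A)=\sum_iP(\mu_i)=\sum_iP((\tau_{x_i})_*\mu_i)=P(D1_B).$$

**Step 2: the two sides differ.** The purpose is to evaluate $P$. The measure $D1_B$ is atomless and concentrated on the sides of the square, and these meet each circle $S+\lambda$ in finitely many points. So $P(D1_B)=0$. The measure $D1_A$ is atomless and concentrated on $S$, and $S\cap(S+\lambda)$ is finite for $\lambda\ne0$. So $P(D1_A)(E)=D1_A(E)$. For a short arc $E$ of $S$ this is $-\int_E\nu\,d\mathcal H^1\neq0$. This is a contradiction.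

**Step 3: finite boundary length implies finite perimeter.** The purpose is the last sentence of Theorem 3. Let $E$ be bounded with $\mathcal H^1(\partial E)<\infty$. Since $|\partial E|=0$, $E$ is measurable. By the definition of $\mathcal H^1$ there is $c_0$ such that for each $\varepsilon>0$ the set $\partial E$ is covered by open discs of radii $r_i<\varepsilon$ with $\sum r_i\le c_0$. (Enclose each set of diameter $d_i$ of an efficient cover in an open disc of radius slightly larger than $d_i$.) By compactness finitely many discs $B_i$ suffice. Let $E_\varepsilon=E\cup\bigcup_iB_i$. As $E\setminus\operatorname{int}E\subseteq\partial E\subseteq\bigcup_i B_i$, we have $E_\varepsilon=\operatorname{int}E\cup\bigcup_iB_i$, which is open.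

Next, $\partial E_\varepsilon\subseteq\bigcup_i\partial B_i$. Let $p\in\partial E_\varepsilon$, so $p\notin E_\varepsilon$. If $p\in\overline E$, then $p\notin\operatorname{int}E$ gives $p\in\partial E\subseteq\bigcup_i B_i\subseteq E_\varepsilon$, which is impossible. So $p\in\overline{B_i}\setminus B_i$ for some $i$.

Let $\varphi=(\varphi_1,\varphi_2)\in C_c^1(\mathbb R^2,\mathbb R^2)$. The horizontal line at height $y$ meets $E_\varepsilon$ in a bounded open set whose boundary points lie on the circles $\partial B_i$. So the section is a finite union of intervals. Integrating $\partial_1\varphi_1$ over it gives a signed sum of values of $\varphi_1$ at boundary points; a point that ends two of the intervals contributes $0$. Each $\partial B_i$ meets the line in at most two points, and only for $y$ in an interval of length $2r_i$. By Fubini $\bigl|\int_{E_\varepsilon}\partial_1\varphi_1\bigr|\le\sum_i4r_i\|\varphi\|_\infty$. The same holds for $\partial_2\varphi_2$ with vertical lines. Hence $\bigl|\int_{E_\varepsilon}\operatorname{div}\varphi\bigr|\le8c_0\|\varphi\|_\infty$. Since $|E_\varepsilon\setminus E|\le\sum_i\pi r_i^2\le\pi\varepsilon c_0\to0$, the same bound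 holds for $E$. So $E$ has finite perimeter. $\square$

## 5. Tame sets, elementary functions and windows

**Step 1: two facts about tame sets.** The first serves the counting in Section 7, the second the derivatives in Section 11. Write $(\partial E)_\eta=\{z:\operatorname{dist}(z,\partial E)\le\eta\}$.

**(P1)** If $E$ is bounded and tame, there is $K$ with $|(\partial E)_\eta|\le K\eta$ for $0<\eta\le1$.

*Proof.* $\partial E$ is bounded and contained in the union of the boundaries of the defining discs and half-planes, so in a finite union of circles and segments. For a circle of radius $\rho$ the $\eta$-neighborhood has area at most $4\pi\rho\eta$ if $\eta\le\rho$, and at most $\pi(\rho+\eta)^2\le4\pi\eta^2\le4\pi\eta$ if $\rho<\eta\le1$. For a segment of length $L$ it is at most $2L\eta+\pi\eta^2\le(2L+\pi)\eta$. $\square$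

**(P2)** Let $K_1,\dots,K_N$ be closed discs and closed half-planes. Put $\Gamma=\bigcup_i\partial K_i$, and let $V$ be the finite set of points lying on two distinct curves among the $\partial K_i$. Then all $1_{K_i}$ are locally constant on $\mathbb R^2\setminus\Gamma$ and on the subspace $\Gamma\setminus V$. On any line $\ell$, all $1_{K_i}|_\ell$ are locally constant off a finite set.

*Proof.* Off $\Gamma$ this is clear. A point of $\Gamma\setminus V$ lies on exactly one of the curves, say $\gamma$, and near it $\Gamma\setminus V$ coincides with $\gamma$. If $\partial K_i=\gamma$, then $1_{K_i}=1$ on $\gamma$, because $K_i$ is closed. If $\partial K_i\ne\gamma$, the point is not on $\partial K_i$, so $1_{K_i}$ is constant near it. Finally $\ell\cap K_i$ is closed and convex in $\ell$: empty, a point, a closed interval, a closed ray or $\ell$. $\square$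

**Step 2: moving the problem to the torus.** Translating $A$ and $B$ separately, or applying one linear similarity to both, changes neither hypotheses nor conclusions. So assume $A,B\subseteq\mathrm{Ball}(0,\frac18)$. For $\alpha\in[0,2\pi)$ and $t\in[\frac12,1]$ put
$$E'=tR_\alpha E+(\tfrac12,\tfrac12)\qquad(E\in\{A,B\}),$$
with $R_\alpha$ the rotation by $\alpha$. Then $E'$ has closure in $(0,1)^2$, and it is also regarded as a subset of $\mathbb T^2$. It suffices to treat $A',B'$ for one pair $(\alpha,t)$. Section 7 chooses the pair; **from then on, $A,B$ denote these images $A',B'\subseteq(0,1)^2$**, which are tame of equal area. The rest of this section is about them.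

**Step 3: the simple functions.** The purpose is to name the functions that involve only finitely many discs and lines. Let $\mathcal A$ be the Boolean algebra of subsets of $\mathbb T^2$ generated by all translates of $A$, $B$ and all strips $\{x\in D\}$, $\{y\in D\}$ with $D$ an arc. It is translation invariant. Its members are Boolean combinations of open sets: for $A,B$ because $(0,1)^2\to\mathbb T^2$ is a homeomorphism onto an open set, and for strips because a half-open arc is the intersection of an open and a closed set.

**Definition (elementary).** A function on $\mathbb T^2$ is *elementary* if it takes finitely many values and its level sets lie in $\mathcal A$.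

Translates of elementary functions are elementary, and so is any function of finitely many elementary functions. For example $1_A(x,y)-1_B(x+u,y)$ is elementary.

Fix $\theta=\frac{\sqrt5-1}2$, $a=(\theta,0)$ and $b=(0,\theta)$.

**Definition (window-determined).** Let $\varphi_1,\dots,\varphi_s$ be functions on $\mathbb T^2$ with finitely many values. A function $f$ is *window-determined* by them if there is $L$ such that $f(z)$ is a fixed function of the finitely many values $\varphi_r(z+ka+lb)$, $1\le r\le s$, $|k|,|l|\le L$.

Then every level set of $f$ is a finite union of finite intersections of translates of level sets of the $\varphi_r$. If the $\varphi_r$ are elementary, so is $f$.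

**Step 4: derivatives of locally elementary functions.** The purpose is the number $3$ promised in Section 1. Say $f$ is *locally tame* at $z\in\mathbb T^2$ if it agrees with an elementary function on a neighborhood of $z$.

**Lemma 5.1.** If $f:\mathbb T^2\to S$ ($S$ finite) is locally tame at $z$, there are a ball $W\ni z$ and sets $\Gamma,V$ as in (P2), in the plane, with $W$ identified with a planar ball, such that $f$ is locally constant on $W\setminus\Gamma$, on $(\Gamma\setminus V)\cap W$ and on the finite set $V\cap W$. Moreover, on $W$ the function $f$ is a function of finitely many indicators $1_{K_i}$ of closed discs and closed half-planes. Consequently $Z_1\cap W\subseteq\Gamma$ and $Z_3\cap W=\emptyset$.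

*Proof.* Let $W$ be a ball of radius at most $\frac18$ about $z$ on which $f$ equals an elementary function $\tilde f$. The level sets of $\tilde f$ are generated by finitely many generators of $\mathcal A$. The preimage in $\mathbb R^2$ of a translate of $A$ or $B$ is a union of $\mathbb Z^2$-translates of a bounded planar tame set. The preimage of a strip is a union of integer translates of a set $[u,v)\times\mathbb R$ or $\mathbb R\times[u,v)$, which is tame. Only finitely many distinct ones meet the planar ball $W$. So on $W$ each generator is a finite union of planar tame sets, and $f$ is a function of finitely many $1_{K_i}$. Now (P2) gives local constancy on the first two sets; the finite set $V\cap W$ is discrete. The consequence is Lemma 1.2 for the chain $W\supseteq\Gamma\cap W\supseteq V\cap W\supseteq\emptyset$. $\square$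

## 6. The golden rotation and its cells

We need to know how regularly $x,x+\theta,x+2\theta,\dots$ visits an arc. Note $\theta^2+\theta=1$. Let $\|x\|$ be the distance from $x$ to $\mathbb Z$, and let $F_0=0$, $F_1=F_2=1$, $F_3=2,\dots$ be the Fibonacci numbers. Throughout, $C,c>0$ denote constants, possibly different at each occurrence, that do not depend on $n$ or on points, but may depend on $A,B$.

**Step 1: multiples of $\theta$ stay away from integers.** For $m\ge1$,
$$\|m\theta\|\ge\frac1{3m}.\tag{6.1}$$
Let $k$ be the integer nearest to $m\theta$. Then $(k-m\theta)(k+m(1+\theta))=k^2+km-m^2(\theta+\theta^2)=k^2+km-m^2$ is an integer. It is nonzero: the first factor is nonzero because $\theta$ is irrational, and the second is positive. Also $k+m(1+\theta)=(k-m\theta)+m(1+2\theta)$ has absolute value at most $\frac12+\sqrt5\,m\le3m$.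

**Step 2: every arc is visited soon.** This bounds return times from above. Let $M\ge1$ be an integer and $\ell\in[6/M,1]$. Then
$$\text{every arc of length }\ell\text{ contains one of any }M\text{ consecutive points }x,x+\theta,\dots,x+(M-1)\theta.\tag{6.2}$$
Choose $k\ge2$ with $F_k\le M<F_{k+1}$. By induction $F_k\theta-F_{k-1}=(-1)^{k+1}\theta^k$. It holds for $k=1,2$ (as $\theta-1=-\theta^2$), and adding the cases $k-1$ and $k$ gives $(-1)^k\theta^{k-1}(1-\theta)=(-1)^{k+2}\theta^{k+1}$. By Binet's formula $F_k\theta^k=(1-(-1)^k\theta^{2k})/\sqrt5<1$. So for $0\le i<F_k$ the point $x+i\theta$ is within $i\theta^k/F_k<\theta^k<1/F_k$ of $x+iF_{k-1}/F_k$. As $\gcd(F_{k-1},F_k)=1$, the latter points run through $x+\frac1{F_k}\mathbb Z$. Let the arc be $[u,u+\ell)$. Since $\ell\ge6/M>6/F_{k+1}\ge3/F_k$, the arc $[u+\frac1{F_k},u+\ell-\frac1{F_k})$ has length greater than $\frac1{F_k}$, so it contains some $x+iF_{k-1}/F_k$. Then $x+i\theta\in[u,u+\ell)$, and $i<F_k\le M$.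

**Step 3: counting visits from below.** This will provide enough room in $D_{n+1}$.
$$\text{Any }M\text{ consecutive orbit points visit an arc }D\text{ at least }\lfloor|D|M/6\rfloor\text{ times.}\tag{6.3}$$
If this number is $\ge1$, split $D$ into that many arcs of equal length, which is $\ge6/M$, and apply (6.2) to each. If it is $0$ there is nothing to prove.

**Step 4: a sum of small denominators.** This feeds the Fourier estimate. For integers $U\ge1$,
$$\sum_{m=1}^{2U-1}\frac1{\|m\theta\|}\le12U(1+\log2U).\tag{6.4}$$
By (6.1) the points $m\theta$, $1\le m<2U$, have distance $\ge\frac1{6U}$ from $0$ and from each other. So on each side of $0$ the $k$-th closest to $0$ has $\|m\theta\|\ge k/(6U)$. The sum is at most $2\sum_{k=1}^{2U-1}6U/k$.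

**Step 5: cells.** The purpose is a nested family of grid rectangles of side about $2^n$ that can be recognized locally. For $n\ge0$ let $C_n=[0,2^{-n})\subseteq\mathbb T$. Let $q$ be the first return time of some $x\in C_n$ to $C_n$ under $x\mapsto x+\theta$. Then
$$\|q\theta\|<2^{-n},\qquad 2^n/3<q\le6\cdot2^n.\tag{6.5}$$
The first inequality holds because $q\theta$ is a difference of two points of $C_n$. Combined with (6.1) it gives $\frac1{3q}<2^{-n}$. The upper bound is (6.2) with $M=6\cdot2^n$ and $\ell=2^{-n}$, applied to the points $x+\theta,\dots,x+M\theta$.

By (6.2) each orbit visits $C_n$ infinitely often in both directions. So it is cut into *level-$n$ intervals*: blocks of consecutive points that start at a visit to $C_n$ and end just before the next visit. Their lengths are return times, so (6.5) applies. Since $C_n\subseteq C_{n-1}$, each level-$n$ interval is a union of level-$(n-1)$ intervals, at most $\frac{6\cdot2^n}{2^{n-1}/3}=36$ of them.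

*Example.* Level $0$: $C_0=\mathbb T$, and the intervals are single points. Level $1$: $C_1=[0,\frac12)$, with $\theta\approx0.618$. A point $x\in[1-\theta,\frac12)\approx[0.382,0.5)$ returns after one step. A point $x<\frac32-2\theta\approx0.264$ lands in $[\theta,1)$ and then at $x+2\theta-1<\frac12$: two steps. For the remaining $x\in[\frac32-2\theta,1-\theta)$ the second step lands in $[\frac12,\theta)$ and the third at $x+3\theta-2+1-1=x+3\theta-2\in[\theta-\frac12,2\theta-1)$: three steps. So level-$1$ intervals have lengths $1,2,3$.

Let $\mathbb Z^2$ act on $\mathbb T^2$ by $(i,j)\cdot(x,y)=(x+i\theta,y+j\theta)$. This action is free, as $\theta$ is irrational, so each orbit is a grid $\mathbb Z^2$ with steps $a$ and $b$. A *level-$n$ cell* is a product $R=I\times J$ of level-$n$ intervals of an $x$-orbit and a $y$-orbit. The level-$n$ cells partition each orbit in a grid pattern. Each splits into level-$(n-1)$ cells, its *children*, and each row or column of a cell meets at most $36$ children.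

## 7. How many points of a tame set lie in a cell

In this section $A,B\subseteq\mathrm{Ball}(0,\frac18)$ are still the original sets, and $A',B'$ the copies depending on $(\alpha,t)$. Write $\mathrm e(x)=e^{2\pi ix}$.

**Proposition 7.1.** For almost every $(\alpha,t)$ there is $C$ such that for all $n$ and every level-$n$ cell $R$ (of size $q\times q'$), for $E\in\{A,B\}$,
$$\bigl|\#(E'\cap R)-qq'|E'|\bigr|\le C\,2^{3n/4}.$$

A cell has about $4^n$ points and about $2^n$ boundary points; the exponent $\frac34<1$ leaves room for the strips. Averaging over $\alpha$ matters. The axis-parallel square $[-\frac1{16},\frac1{16}]^2$ has Fourier transform $\frac{\sin(\pi m/8)}{8\pi m}$ at $(m,0)$, of size $\frac1{8\pi m}$ for $m\equiv4\pmod 8$, while Step 2 below gives decay $|\xi|^{-3/2}$ on average.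

For any finite set of $n$ the claim is trivial, as the left side is at most $qq'\le36\cdot4^n$. So let $n\ge3$ and $\eta=2^{-4n/3}\le\frac18$.

**Step 1: smooth functions above and below.** This makes Fourier series converge. Let $\omega\ge0$ be smooth, supported in the unit ball, with $\int\omega=1$, and $\omega_\eta=\eta^{-2}\omega(\cdot/\eta)$. Put
$$E^+=E\cup(\partial E)_\eta,\qquad E^-=E\setminus(\partial E)_\eta,\qquad u^\pm=1_{E^\pm}*\omega_\eta .$$
Then $u^-\le1_E\le u^+$. If $z\in E$ and $|w-z|\le\eta$, then $w\in E$ or the segment $zw$ meets $\partial E$; either way $w\in E^+$, so $u^+(z)=1$. If $z\notin E$ and $|w-z|\le\eta$, then $w\notin E$ or the segment meets $\partial E$; either way $w\notin E^-$, so $u^-(z)=0$. Since $0\le u^\pm\le1$, the claim follows. Also $\bigl|\int u^\pm-|E|\bigr|\le K\eta$ by (P1).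

**Step 2: Fourier decay on average.** The purpose is a bound for a typical Fourier coefficient of the rotated and scaled function. Fix a sign, $F=E^\pm$, $u=u^\pm$. A point outside the closed set $(\partial E)_\eta$ has a neighborhood on which $F$ agrees with $E$ and $1_E$ is constant. So $\partial F\subseteq(\partial E)_\eta$. If exactly one of $z,z-h$ lies in $F$, the segment between them meets $\partial F$, so $z\in(\partial E)_{\eta+|h|}$. Hence
$$|F\triangle(F+h)|\le K(\eta+|h|)\qquad\text{when }\eta+|h|\le1.$$
Let $r\ge1$, $h_1=(\frac1{2r},0)$, $h_2=(0,\frac1{2r})$. If $\frac r2\le|\zeta|\le r$, some coordinate has $|\zeta_i|\ge\frac r{2\sqrt2}$. Then $|\zeta\cdot h_i|\in[\frac1{4\sqrt2},\frac12]$, and since $\sin\pi s\ge2s$ on $[0,\frac12]$,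
$$|\mathrm e(\zeta\cdot h_i)-1|=2|\sin(\pi\zeta\cdot h_i)|\ge4|\zeta\cdot h_i|\ge\tfrac1{\sqrt2}.$$
By Plancherel applied to $1_F-1_{F+h_i}$,
$$\int_{r/2\le|\zeta|\le r}|\hat1_F|^2\,d\zeta\le2\sum_{i=1}^2|F\triangle(F+h_i)|\le4K\bigl(\eta+\tfrac1r\bigr).$$
Here $\hat u(\zeta)=\hat 1_F(\zeta)\hat\omega(\eta\zeta)$ and $|\hat\omega(\zeta)|\le C(1+|\zeta|)^{-3}$, so
$$\int_{r/2\le|\zeta|\le r}|\hat u|^2\,d\zeta\le C\bigl(\eta+\tfrac1r\bigr)(1+\eta r)^{-6}.$$
Let $u'(z)=u(R_{-\alpha}(z-(\frac12,\frac12))/t)$. The support of $u$ lies within $\frac18+2\eta\le\frac38$ of $0$, so that of $u'$ lies in the ball of radius $\frac38$ about $(\frac12,\frac12)$, inside $(0,1)^2$. Thus $u'$ is a smooth function on $\mathbb T^2$. Substituting $z=tR_\alpha w+(\frac12,\frac12)$ gives $|\hat{u'}(\xi)|=t^2|\hat u(tR_{-\alpha}\xi)|$ for $\xi\in\mathbb Z^2$. Let $r=|\xi|\ge1$ and $\zeta=tR_{-\alpha}\xi$. In polar coordinates $|\zeta|=tr$, so $d\zeta=r^2t\,dt\,d\alpha$ and $dt\,d\alpha\le2r^{-2}\,d\zeta$. The parameter domain has area $\pi$, so by Cauchy–Schwarz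
$$\int_{1/2}^1\!\int_0^{2\pi}|\hat{u'}(\xi)|\,d\alpha\,dt\le\sqrt\pi\Bigl(\frac2{r^2}\int_{r/2\le|\zeta|\le r}|\hat u|^2\,d\zeta\Bigr)^{1/2}\le C|\xi|^{-3/2}(1+\eta|\xi|)^{-2}.\tag{7.1}$$
For the last step, $\eta+\frac1r=\frac1r(1+\eta r)$, so the middle term is at most $C r^{-3/2}(1+\eta r)^{1/2-3}$.

**Step 3: cell sums in terms of Fourier coefficients.** For a level-$n$ cell $R$ of size $q\times q'$ with base corner $z$,
$$\sum_{w\in R}u'(w)=\sum_{\xi\in\mathbb Z^2}\hat{u'}(\xi)\,D_q(\xi_1\theta)\,D_{q'}(\xi_2\theta)\,\mathrm e(\xi\cdot z),\qquad D_q(v)=\sum_{0\le i<q}\mathrm e(iv),$$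
with absolute convergence, as $u'$ is smooth. By (6.5), $|D_q(0)|=q\le w_n(0):=6\cdot2^n$. For $m\ne0$ we have $\|qm\theta\|\le|m|\,\|q\theta\|\le|m|2^{-n}$, hence
$$|D_q(m\theta)|=\left|\frac{\sin\pi qm\theta}{\sin\pi m\theta}\right|\le w_n(m):=\frac{\min(1,\pi|m|2^{-n})}{2\|m\theta\|}.$$
The same holds for $q'$. The term $\xi=0$ is $qq'\int u'$. So for all level-$n$ cells at once
$$\Bigl|\sum_{w\in R}u'(w)-qq'\!\int u'\Bigr|\le X_n:=\sum_{\xi\ne0}|\hat{u'}(\xi)|\,w_n(\xi_1)\,w_n(\xi_2).\tag{7.2}$$

**Step 4: the average of $X_n$.** We show $\iint X_n\,d\alpha\,dt\le C(1+n)^22^{2n/3}$. Let $U$ run over the powers $1,2,4,\dots$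

Consider first $\xi_1\xi_2\ne0$. The terms with $U\le\max(|\xi_1|,|\xi_2|)<2U$ contribute, by (7.1) and (6.4), at most
$$CU^{-3/2}(1+\eta U)^{-2}\Bigl(\sum_{1\le|m|<2U}\frac1{2\|m\theta\|}\Bigr)^2\le CU^{1/2}(1+\log U)^2(1+\eta U)^{-2}.$$
The sum over $U\le1/\eta$ is at most $C\eta^{-1/2}(1+\log\frac1\eta)^2$. For $U>1/\eta$ the term is at most
$$C\eta^{-1/2}(\eta U)^{-3/2}\bigl(1+\log\tfrac1\eta+\log(\eta U)\bigr)^2\le C\eta^{-1/2}\bigl(1+\log\tfrac1\eta\bigr)^2\,(\eta U)^{-3/2}\bigl(1+\log(\eta U)\bigr)^2.$$
The numbers $\eta U>1$ form a geometric progression of ratio $2$, so these sum to at most $C\eta^{-1/2}(1+\log\frac1\eta)^2$. As $\eta^{-1/2}=2^{2n/3}$, the total is at most $C(1+n)^22^{2n/3}$.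

Now let exactly one coordinate be zero. The factor for the zero coordinate is $6\cdot2^n$. For the other coordinate $m$ with $U\le|m|<2U$ we use $w_n(m)\le C\min(1,U2^{-n})/\|m\theta\|$ and (6.4). The contribution is at most
$$C2^n\sum_UU^{-3/2}\cdot U(1+\log U)\min(1,U2^{-n})\le C2^{n/2}(1+n),$$
since $\sum_{U\le2^n}U^{1/2}(1+\log U)\le C2^{n/2}(1+n)$ and $2^n\sum_{U>2^n}U^{-1/2}(1+\log U)\le C2^{n/2}(1+n)$.

**Step 5: from the average to almost every $(\alpha,t)$.** By Markov's inequality the set $\{X_n>2^{3n/4}\}$ has measure at most $C(1+n)^22^{-n/12}$, which is summable. By Borel–Cantelli, for almost every $(\alpha,t)$ we have $X_n\le2^{3n/4}$ for all large $n$ and all four functions (signs $\pm$, $E=A,B$). Fix such $(\alpha,t)$. The count $\#(E'\cap R)$ lies between the cell sums of $(u^-)'$ and $(u^+)'$. Since $\int(u^\pm)'=t^2\int u^\pm$ and $|E'|=t^2|E|$ differ by at most $K\eta$,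
$$\bigl|\#(E'\cap R)-qq'|E'|\bigr|\le qq'K\eta+X_n\le36K\,2^{2n/3}+2^{3n/4}$$
for large $n$, using $4^n\eta=2^{2n/3}$. $\square$

Fix such $(\alpha,t)$ and write $A,B$ for $A',B'\subseteq(0,1)^2$. Define the *imbalance* of a finite set $R$ by $d(R)=\#(A\cap R)-\#(B\cap R)$. As $|A|=|B|$,
$$|d(R)|\le C2^{3n/4}\qquad\text{for level-}n\text{ cells }R.\tag{7.3}$$

## 8. A bounded integer flow yields the decomposition

**Definition (flow).** A *flow* is a pair $g=(g^{(1)},g^{(2)})$ of functions $\mathbb T^2\to\mathbb Z$. The number $g^{(1)}(z)$ is the flow along the edge $z\to z+a$, and $g^{(2)}(z)$ the flow along $z\to z+b$. Its divergence is the net outflow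
$$\operatorname{div}g(z)=g^{(1)}(z)-g^{(1)}(z-a)+g^{(2)}(z)-g^{(2)}(z-b).$$

**Proposition 8.1.** Let $g$ be a flow with $|g^{(1)}|,|g^{(2)}|\le G$ and $\operatorname{div}g=1_A-1_B$ everywhere on $\mathbb T^2$. Then the planar set $A$ has a partition into finitely many pieces, with translates that partition $B$, such that the following holds. The function $f$ on $\mathbb T^2$ that records whether $z\in A$ and, if so, which piece contains $z$, is a function of finitely many elementary functions and finitely many translates of $g^{(1)},g^{(2)}$.

**Step 1: cells with more points than boundary flow.** By Proposition 7.1 and (6.5), for $m$ large every level-$m$ cell $R$ satisfies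
$$\#(A\cap R),\ \#(B\cap R)\ \ge\ \tfrac{|A|}2\bigl(\tfrac{2^m}3\bigr)^2\ \ge\ 24G\,2^m .$$
Fix such $m$. Each level-$m$ cell $R$ has four neighbors $R'$ (right, left, up, down) in the grid of its orbit. Let $\mu(R,R')\in\mathbb Z$ be the net flow of $g$ from $R$ to $R'$. Then $\mu(R',R)=-\mu(R,R')$. At most $6\cdot2^m$ edges join $R$ to $R'$, so $|\mu(R,R')|\le6G\,2^m$ and $\sum_{R'}|\mu(R,R')|\le24G\,2^m$. Summing the divergence over $R$, internal edges cancel and
$$\#(A\cap R)-\#(B\cap R)=\sum_{R'}\mu(R,R').\tag{8.1}$$

**Step 2: the bijection.** As in Section 3, flow across a boundary becomes points sent across it. Let $\mu^+=\max(\mu,0)$. Order points of a cell lexicographically by position (column first, then row). In each cell $R$ enumerate $A\cap R$. The first $\mu^+(R,R_{\rm right})$ points are *assigned* to $R_{\rm right}$, the next $\mu^+(R,R_{\rm left})$ to $R_{\rm left}$, then up, then down; the remaining points are assigned to $R$. Similarly enumerate $B\cap R$ and *reserve* the first $\mu^+(R_{\rm right},R)$ points for $R_{\rm right}$, the next $\mu^+(R_{\rm left},R)$ for $R_{\rm left}$, then up, then down; the rest are reserved for $R$. By Step 1 there are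 enough points. Since $\mu^+(R,R')-\mu^+(R',R)=\mu(R,R')$, (8.1) says
$$\#(A\cap R)-\sum_{R'}\mu^+(R,R')=\#(B\cap R)-\sum_{R'}\mu^+(R',R),$$
so as many points of $A\cap R$ are assigned to $R$ as points of $B\cap R$ are reserved for $R$. For a neighbor $R'$, exactly $\mu^+(R,R')$ points of $A\cap R$ are assigned to $R'$, and exactly $\mu^+(R,R')$ points of $B\cap R'$ are reserved for $R$. For $R'\in\{R\}\cup\{\text{neighbors of }R\}$ match the points of $A\cap R$ assigned to $R'$ with the points of $B\cap R'$ reserved for $R$, in order. This gives a bijection $\Phi:A\to B$ of the form $\Phi(z)=z+ia+jb$ with $|i|,|j|\le12\cdot2^m$.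

**Step 3: the bijection is window-determined.** This is what controls the pieces. Let $P_{i,j}=\{z\in A:\Phi(z)=z+ia+jb\}$. The function recording whether $z\in A$ and, if so, the pair $(i,j)$, is window-determined with $L=18\cdot2^m$ by the indicators of $A$, $B$, $\{x\in C_m\}$, $\{y\in C_m\}$ and the functions $g^{(1)},g^{(2)}$. To check this, look at what the window of $z$ shows.

* It shows the visits to $C_m$ of the row and column coordinates up to $18\cdot2^m$ steps away. By (6.5) this determines the cell $R$ of $z$ and its four neighbors, whose points are within $12\cdot2^m$ of $z$ in each coordinate, and the points of $A$ and $B$ in these five cells.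
* It shows $g$ on all edges leaving or entering $R$. This determines all $\mu(R,R')$, hence the assignments in $A\cap R$ and the reservations in $B\cap R$.
* To know which points of $B\cap R'$ are reserved for $R$, where $R'$ is a neighbor, one also needs $\mu^+(R'',R')$ for the neighbors $R''$ of $R'$. These are sums of $g$ over the edges at the boundary of $R'$. The initial points of those edges lie in $R'$ or one step from it, so within $12\cdot2^m+1\le18\cdot2^m$ of $z$.

**Step 4: back to the plane.** Only translations modulo $\mathbb Z^2$ have been fixed so far, so we split once more. For integers $k,l$ put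
$$P_{i,j,k,l}=\{z\in P_{i,j}:\ z+(i\theta-k,\,j\theta-l)\in[0,1)^2\},$$
where $z\in A\subseteq(0,1)^2$ is read in the plane. Only finitely many of these sets are nonempty, and for fixed $i,j$ they partition $P_{i,j}$. For $z\in P_{i,j,k,l}$ the planar point $z+(i\theta-k,j\theta-l)$ is the representative in $[0,1)^2$ of $\Phi(z)\in B$, hence the corresponding point of the planar set $B\subseteq(0,1)^2$. So the $P_{i,j,k,l}$ partition $A$ and, as $\Phi$ is a bijection, their translates by $(i\theta-k,j\theta-l)$ partition $B$. For $z=(x,y)\in A$ the condition defining $k,l$ says that $x\in[k-i\theta,k+1-i\theta)\cap[0,1)$ and $y\in[l-j\theta,l+1-j\theta)\cap[0,1)$. These are arcs, so the condition is expressed by indicators of strips, which are elementary. Together with Step 3 this proves the claim about $f$. $\square$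

## 9. One level is too few, and corners are too crowded

We need a bounded $g$ with $\operatorname{div}g=1_A-1_B$. Two natural attempts show what the arcs $D_n$ must do.

**Attempt 1: an elementary flow.** One would like to work inside the cells of one fixed level, with a flow determined by a finite window. For a disc and a square this cannot succeed. Suppose $g$ is an elementary flow with $\operatorname{div}g=1_A-1_B$, where $A$ is a closed disc and $B$ a closed square. By Proposition 8.1 all pieces would lie in $\mathcal A$. Read in $(0,1)^2$, each piece would be a Boolean combination, within $(0,1)^2$, of finitely many discs and half-planes. Its boundary would lie in a finite union of circles and segments, and would have finite $\mathcal H^1$-measure. This contradicts Theorem 3. So in this scheme infinitely many levels must contribute.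

**Attempt 2: all levels, with the surplus parked in a corner.** Proceed level by level. In a cell $R$ with imbalance $d(R)$, cancel what can be canceled, and leave the remaining $|d(R)|$ units, all of one sign, parked at chosen points of $R$, to be treated at the next level. Let us park them at the first $|d(R)|$ points of $R$ in lexicographic order. For large $n$ these all lie in the first column, since $|d(R)|\le C2^{3n/4}<2^n/3$. Passing from level $n-1$ to level $n$ we route units within $R$ to that column, and then along it. The bound this gives for the flow on an edge of that column is the number of units that may end there, $C2^{3n/4}$. It is not bounded in $n$, and Proposition 8.1 needs a uniform bound $G$. The argument stops here.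

A repair suggests itself: park on a diagonal, at most one unit per row and per column. Then one level puts a bounded load on each edge. But if all rows may be used at all levels, an edge may receive a load from every level, and nothing makes the sum finite. So different levels must use different rows and columns: level $n$ parks only at points with both coordinates in $D_{n+1}$, and the $D_n$ are disjoint. To have enough room, a level-$n$ interval must visit $D_{n+1}$ at least $C2^{3n/4}$ times. Since $|D_{n+1}|$ is a constant times $2^{-n/8}$, it does so about $2^{7n/8}$ times. Finally (D2) and (D3) make the infinite sum one of those in Section 1.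

## 10. Parking on diagonals in the strips

**Step 1: spots.** The purpose is to choose where the imbalance of a cell is parked. In a level-$n$ cell $R=I\times J$ let $i_1<i_2<\cdots$ be the columns with $x$-coordinate in $D_{n+1}$ and $j_1<j_2<\cdots$ the rows with $y$-coordinate in $D_{n+1}$. The $k$-th *spot* of $R$ is $(i_k,j_k)$, defined as long as both exist. By (6.3) and (6.5) there are at least $c2^{7n/8}-1$ spots. Since $\frac78>\frac34$, (7.3) gives $n_0\ge1$ such that for all $n\ge n_0$ every level-$n$ cell $R$ has at least $|d(R)|$ spots. For $n\ge n_0$ define $\sigma_n:\mathbb T^2\to\{-1,0,1\}$: in each level-$n$ cell $R$, $\sigma_n=\operatorname{sgn}d(R)$ on the first $|d(R)|$ spots and $0$ elsewhere. Then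

* $\sum_R\sigma_n=d(R)$ for each level-$n$ cell $R$;
* $\sigma_n$ is supported in $D_{n+1}\times D_{n+1}$;
* each row or column of a level-$n$ cell contains at most one point of $\operatorname{supp}\sigma_n$.

**Step 2: the flow $g_n$ from level $n-1$ to level $n$, for $n>n_0$.** It moves the surplus parked by the children to the spots of the parent. Let $R$ be a level-$n$ cell. The function $\sigma_{n-1}-\sigma_n$ takes values in $\{-1,0,1\}$, since the supports lie in the disjoint sets $D_n\times D_n$ and $D_{n+1}\times D_{n+1}$. Its sum over $R$ is $\sum_{Q\text{ child of }R}d(Q)-d(R)=0$. List the points of $R$ with value $+1$ (*sources*) and those with value $-1$ (*sinks*) lexicographically by position; there are equally many. For each $k$ send one unit from the $k$-th source $(i,j)$ to the $k$-th sink $(i',j')$, first along row $j$ from column $i$ to column $i'$, then along column $i'$ from row $j$ to row $j'$. A unit traversing an edge against its direction counts $-1$. The path stays in $R$. Let $g_n$ be the total over all level-$n$ cells.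

* $\operatorname{div}g_n=\sigma_{n-1}-\sigma_n$, because each path has net outflow $+1$ at its source, $-1$ at its sink and $0$ elsewhere.
* $g_n^{(1)}(x,y)\ne0$ only if $y\in D_n\cup D_{n+1}$, since only rows of sources are used horizontally. $g_n^{(2)}(x,y)\ne0$ only if $x\in D_n\cup D_{n+1}$, since only columns of sinks are used vertically.
* $|g_n^{(1)}|,|g_n^{(2)}|\le36$. A horizontal edge in a row of $R$ is used at most once by each path starting in that row, so its load is at most the number of sources in the row. A row with $y\in D_n$ contains no point of $\operatorname{supp}\sigma_n$ and at most one point of $\operatorname{supp}\sigma_{n-1}$ per child, so at most $36$ sources. A row with $y\in D_{n+1}$ contains no point of $\operatorname{supp}\sigma_{n-1}$ and at most one of $\operatorname{supp}\sigma_n$. Columns and sinks are treated in the same way.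

**Step 3: the starting flow $g_{n_0}$.** It carries $1_A-1_B$ to $\sigma_{n_0}$. In each level-$n_0$ cell the function $1_A-1_B-\sigma_{n_0}$ has sum $0$ and values in $[-2,2]$. Match sources and sinks, with multiplicity and lexicographically, by the same L-shaped paths. The cells have at most $36\cdot4^{n_0}$ points, so this gives a bounded flow with $\operatorname{div}g_{n_0}=1_A-1_B-\sigma_{n_0}$.

**Step 4: the sum.** Put $h=\sum_{n>n_0}g_n$ and $g=g_{n_0}+h$. By Step 2 and Section 1, $h^{(1)}$ has at most two nonzero terms at each point, and so has $h^{(2)}$, with the roles of $x$ and $y$ exchanged. Hence $|h^{(i)}|\le72$, and $|g^{(i)}|\le G$ for a constant $G$. Now fix $z=(x,y)$. The number $\operatorname{div}g(z)$ involves $g^{(1)}$ only at $z$ and $z-a$, on the row of $y$, and $g^{(2)}$ only at $z$ and $z-b$, on the column of $x$. So only finitely many $n$ contribute. The divergences telescope: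
$$\sum_{n=n_0}^m\operatorname{div}g_n(z)=1_A(z)-1_B(z)-\sigma_m(z).$$
Since $z\in D_{m+1}\times D_{m+1}$ for at most one $m$, $\sigma_m(z)=0$ for large $m$. Therefore
$$\operatorname{div}g=1_A-1_B\quad\text{everywhere on }\mathbb T^2.\tag{10.1}$$
The surplus has not been pushed off to a limit point: at every point it is eventually gone.

## 11. The level sets of the flow, and Theorem 1

**Step 1: each level is elementary.** This justifies calling the terms of the sum simple.

**Lemma 11.1.** For each fixed $n\ge n_0$, the functions $\sigma_n$, $g_n^{(1)}$ and $g_n^{(2)}$ are elementary.

*Proof.* We show that they are window-determined, with $L=6\cdot2^n$, by the indicators of $A$, $B$, $\{x\in C_n\}$, $\{y\in C_n\}$, $\{x\in C_{n-1}\}$, $\{y\in C_{n-1}\}$, and $\{x\in D_k\}$, $\{y\in D_k\}$ for $k=n,n+1$. All of these are elementary. Let $z=(x,y)$.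

* The level-$n$ interval of $x$ starts at $x+k\theta$ for the largest $k\le0$ with $x+k\theta\in C_n$, and ends just before the smallest $k'>0$ with $x+k'\theta\in C_n$. By (6.5), $|k|,k'\le6\cdot2^n$. The same holds for $y$. So the window values determine the cell $R$ of $z$, as a set of displacements from $z$, and the position of $z$ in it.
* All points of $R$ are in the window, and the visits to $C_{n-1}$ inside $R$ determine the children of $R$.
* So the window values determine $d(R)$, all $d(Q)$ for children $Q$, the spots of $R$ (via $D_{n+1}$) and of its children (via $D_n$). They determine $\sigma_n$ on $R$. If $n>n_0$ they also determine $\sigma_{n-1}$ on $R$, the sources and sinks, the paths, and $g_n^{(i)}(z)$; edges leaving $R$ carry $g_n=0$.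
* For $n=n_0$, $g_{n_0}^{(i)}(z)$ is determined by $1_A,1_B,\sigma_{n_0}$ on $R$. $\square$

**Step 2: the infinite sum.** Here the strips do their work. Take $f=h^{(1)}$, with derivatives $Z_i$ of $Z=\mathbb T^2$. If $y\ne0$, then by (D3) near $(x,y)$ the function $h^{(1)}$ equals a finite sum of functions $g_n^{(1)}$, which is elementary by Lemma 11.1. So $h^{(1)}$ is locally tame off $\mathbb T\times\{0\}$, and Lemma 5.1 gives $Z_3\subseteq\mathbb T\times\{0\}$. By (D2), $h^{(1)}=0$ on $\mathbb T\times\{0\}$. By Lemma 1.3, $Z_4=\emptyset$. By Lemma 1.1 the level sets of $h^{(1)}$ are Boolean combinations of open sets. The same holds for $h^{(2)}$ with $\{0\}\times\mathbb T$ in place of $\mathbb T\times\{0\}$. Finally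
$$\{g^{(i)}=s\}=\bigcup_{|r|\le72}\{g_{n_0}^{(i)}=s-r\}\cap\{h^{(i)}=r\}$$
is a finite union, and $g_{n_0}^{(i)}$ is elementary. So all level sets of $g^{(1)}$ and $g^{(2)}$ are Boolean combinations of open subsets of $\mathbb T^2$.

**Step 3: proof of Theorem 1.** It remains to assemble. By (10.1) and the bound $|g^{(i)}|\le G$, Proposition 8.1 applies. Each piece is a level set of a function of finitely many elementary functions and finitely many translates of $g^{(1)},g^{(2)}$. So it is a finite Boolean combination of members of $\mathcal A$ and translates of level sets of $g^{(1)},g^{(2)}$. By Step 2 it is a Boolean combination of open subsets of $\mathbb T^2$. Each piece is contained in $A\subseteq(0,1)^2$, and $(0,1)^2\to\mathbb T^2$ is a homeomorphism onto an open set. So each piece is a Boolean combination of open subsets of $\mathbb R^2$. Undoing the similarity and the translations of Section 5 proves Theorem 1. In particular a closed disc and a closed square of the same area are equidecomposable by translations with pieces that are Boolean combinations of open sets. $\blacksquare$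

## 12. Six locally closed sets and thin boundaries

We prove Theorem 2 for the pieces just constructed, by computing the derivatives of the function that records the piece.

**Step 1: the singular lines.** The purpose is to locate where $f$ is not locally tame. Let $f:\mathbb T^2\to S$ record whether $z\in A$ and, if so, the piece containing $z$. By Proposition 8.1 and $g=g_{n_0}+h$, $f$ is a function of finitely many elementary functions and finitely many translates of $h^{(1)},h^{(2)}$. Let $Y$ be the union of the corresponding translates of the singular lines $\mathbb T\times\{0\}$ (for $h^{(1)}$) and $\{0\}\times\mathbb T$ (for $h^{(2)}$). Let $X$ be the finite set of crossing points of horizontal and vertical lines in $Y$. By Section 11 each translate is locally tame off its singular line and vanishes on it.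

**Step 2: $Z_6=\emptyset$.** We climb down from the plane to lines to points.

* Off $Y$, $f$ is locally tame, so $Z_3\subseteq Y$ by Lemma 5.1.
* Let $z\in Y\setminus X$, say on a horizontal line $\ell$ of $Y$; the vertical case is the same. Near $z$ we have $Y=\ell$. The translates of $h^{(1)}$ with singular line $\ell$ vanish on $\ell$. Translates of $h^{(1)}$ with another singular line, and all the translates of $h^{(2)}$, are locally tame at $z$, since $z$ is on none of their singular lines. So near $z$, $f|_\ell$ is the restriction to $\ell$ of an elementary function. By Lemma 5.1 this function is, near $z$, a function of finitely many indicators of closed discs and closed half-planes. By the last part of (P2), $f|_\ell$ is locally constant off a finite set near $z$. Since $Z_3\subseteq\ell$ near $z$, the set $Z_4$ is finite near $z$. Hence every point of $Z_4\setminus X$ is isolated in $Z_4$, and $f|_{Z_4}$ is locally constant there. So $Z_5\subseteq X$.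
* $X$ is finite, hence discrete, so $Z_6=\emptyset$.

By Lemma 1.1 each piece is a disjoint union of at most six locally closed sets.

**Step 3: the boundaries.** If $f$ is constant near $z$, then $z$ is on the boundary of no piece. So the boundary of each piece lies in $Z_1\subseteq Y\cup(Z_1\setminus Y)$. By Lemma 5.1 each point of $\mathbb T^2\setminus Y$ has a neighborhood in which $Z_1$ is contained in a finite union of segments and circular arcs. Countably many such neighborhoods cover $\mathbb T^2\setminus Y$, and $Y$ is a finite union of lines of the torus. So $Z_1$ is contained in a countable union of segments and circular arcs, which is Lebesgue null and has $\sigma$-finite length.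

**Step 4: back to the plane.** The closure of $A$ is contained in $(0,1)^2$, so the boundary of a piece in the plane is the same as in $(0,1)^2$, and locally closed subsets of $(0,1)^2$ are locally closed in $\mathbb R^2$. Segments and arcs of the torus become countably many segments and arcs in $(0,1)^2$. Undoing the similarity preserves all of this. $\blacksquare$
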